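# Clean and non-clean tensor products of maximal atypical representations of $GL(n|n)$

## 1. Cleanness holds for all pairs exactly when $n\le 2$

Let $k$ be an algebraically closed field of characteristic zero and let $\mathcal T_n=\mathrm{Rep}(GL(n|n))$ be the category of finite-dimensional algebraic representations of $GL(n|n)$ over $k$. For integers $a_1\ge\dots\ge a_n$ let $L(a)$ be the irreducible module of highest weight $(a_1,\dots,a_n\,|\,-a_n,\dots,-a_1)$. Up to parity shift these are exactly the maximal atypical irreducible modules (checked in Section 2).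

**Theorem.**
(A) If $n\le 2$, the maximal atypical part of $L(\lambda)\otimes L(\mu)$ is clean for all maximal atypical $L(\lambda),L(\mu)$.
(B) Let $n\ge 3$, let $a_1>\dots>a_n$, and let $b_1\ge\dots\ge b_n$ be such that no $n-1$ of the $b_i$ are equal (for example $a=b=(n-1,\dots,1,0)$). Then the number of indecomposable projective summands, counted with multiplicity, in the maximal atypical part of $L(Na)\otimes L(Nb)$ tends to $\infty$ as $N\to\infty$. These summands have superdimension $0$.
Hence the projection of $L(\lambda)\otimes L(\mu)$ on the maximal atypical block is clean for all pairs if and only if $n\le 2$.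

Let me unpack the words. The tensor product of two irreducible modules is in general not semisimple, but it is a direct sum of indecomposables. A morphism $f:M\to M'$ is negligible if the supertrace of $fg$ vanishes for every $g:M'\to M$. A module is *negligible* if its identity is a negligible morphism, and for an indecomposable $N$ this is equivalent to $\mathrm{sdim}(N)=\dim N_{\bar 0}-\dim N_{\bar 1}=0$. A decomposition into indecomposables is *clean* if no summand is negligible. Every module splits along the blocks of $\mathcal T_n$; the *maximal atypical part* of $M$ is the sum of its components in the blocks of atypicality $n$.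

The question, taken from Thorsten Heidersdorf and Rainer Weissauer, "On classical tensor categories attached to the irreducible representations of the General Linear Supergroups $GL(n\vert n)$", arXiv:1805.00384 (2018), is whether the maximal atypical part of $L(\lambda)\otimes L(\mu)$ is always clean when both factors are maximal atypical. The theorem says no, and says for which $n$. In (B), $Na$ means $(Na_1,\dots,Na_n)$, so the first counterexamples to picture are $L(\lambda)=L(\mu)$ with $\lambda=N\cdot(n-1,\dots,1,0\,|\,0,-1,\dots,-(n-1))$ and $N$ large. The number of bad summands is then even unbounded. The condition on $b$ cannot be met for $n=2$, where it would say that no single $b_i$ equals itself. In Section 7 we shall see, through plane triangles, what this condition does.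

## 2. Kac modules, maximal atypical weights, and projectives

Write
$$\mathfrak g=\mathfrak{gl}(n|n)=\Big\{\begin{pmatrix}A&X\\Y&D\end{pmatrix}\Big\},\qquad \mathfrak g_0=\{(A,D)\}=\mathfrak{gl}_n\oplus\mathfrak{gl}_n,\quad \mathfrak g_1=\{X\},\quad \mathfrak g_{-1}=\{Y\},$$
with $[X,Y]=(XY,YX)\in\mathfrak g_0$ and $[\mathfrak g_{\pm1},\mathfrak g_{\pm 1}]=0$. Put $G_0=GL_n\times GL_n$.

**Definition (degree).** The element $z=\mathrm{diag}(1_n,0)$ is central in $\mathfrak g_0$. Every $M\in\mathcal T_n$ is graded by the eigenvalues of $z$, called *degrees*, and $\mathfrak g_{\pm1}$ changes the degree by $\pm1$. Submodules are graded by degree and by parity; "homogeneous" refers to both.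

On the standard module $k^{n|n}$ the degrees are $1$ (first $n$ basis vectors) and $0$. On $\mathfrak g$ itself the degrees are $1,0,-1$.

Since $\mathfrak g_{\pm 1}$ is purely odd and abelian, $U(\mathfrak g_{\pm1})=\Lambda(\mathfrak g_{\pm1})$. Let $e_\pm$ be the product of a basis of $\mathfrak g_{\pm1}$, a generator of $\Lambda^{n^2}(\mathfrak g_{\pm1})$. The group $G_0$ acts on $e_+$ by $\chi=\det^n\boxtimes\det^{-n}$ and on $e_-$ by $\chi^{-1}$. The diagonal subgroup $H=\{(g,g)\}\cong GL_n\subset G_0$ therefore fixes both $e_+$ and $e_-$.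

Weights are written $(\mu_1,\dots,\mu_n|\mu_1',\dots,\mu_n')$ in the basis $\varepsilon_i,\delta_j$, with $(\varepsilon_i,\varepsilon_i)=1$, $(\delta_j,\delta_j)=-1$ and all other pairings zero. So $(\mu,\varepsilon_a-\delta_b)=\mu_a+\mu'_b$, and every odd root $\varepsilon_a-\delta_b$ is isotropic. Let $\mathfrak b_0\subset\mathfrak g_0$ be the standard Borel subalgebra. Relative to $\mathfrak b_0+\mathfrak g_1$ we may take
$$\rho=(n-1,\dots,1,0\,|\,0,-1,\dots,-(n-1));$$
the true $\rho$ differs from this by a multiple of $(1,\dots,1|-1,\dots,-1)$, which is orthogonal to all odd roots.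

**Definition (atypicality).** The atypicality of $\lambda$ is the largest number of mutually orthogonal roots $\varepsilon_a-\delta_b$ orthogonal to $\lambda+\rho$. It is constant on blocks. $L(\lambda)$ is *maximal atypical* if it equals $n$.

For $\lambda=(a|b)$, orthogonality to $\varepsilon_i-\delta_j$ says $a_i+n-i=-b_j+j-1$. The left side strictly decreases in $i$ and the right side strictly increases in $j$. All $n$ values match iff $a_i+n-i=-b_{n+1-i}+n-i$ for all $i$, that is, $b_{n+1-i}=-a_i$. This is the claim made before the theorem. For instance $(1,0|0,-1)$ is maximal atypical for $n=2$, while the standard module, of highest weight $(1,0|0,0)$, is not.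

Let $W_a$ be the irreducible $GL_n$-module of highest weight $a$. Then $L(a)$ has highest $\mathfrak g_0$-component $W_a\boxtimes W_a^*$. For an irreducible $G_0$-module $V$ let
$$K(V)=\mathrm{Ind}_{\mathfrak g_0+\mathfrak g_1}^{\mathfrak g}V\quad(\mathfrak g_1V=0)$$
be the *Kac module*, with simple quotient $L(V)$. For $V=A\boxtimes B$ we have $V^H\cong\mathrm{Hom}_{GL_n}(A^*,B)$. Hence
$$V^H\ne0\iff B\cong A^*\iff L(V)\text{ is maximal atypical},\qquad\text{and then }\dim V^H=1. \tag{1}$$
Twisting $V$ by $\chi^{\pm1}$ preserves this condition. Kac modules are indecomposable (they have a unique maximal submodule), so in case (1) the whole of $K(V)$ lies in the maximal atypical block.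

**Fact (F).** $K(V)$ has a simple socle, generated by $e_-V$, and every nonzero submodule of $K(V)$ contains $e_-V$.

By PBW, $K(V)\cong\Lambda(\mathfrak g_{-1})\otimes V$ is free over $\Lambda(\mathfrak g_{-1})$. The elements of $\mathfrak g_{-1}$ act nilpotently and anticommute, so a nonzero submodule contains a nonzero vector killed by $\mathfrak g_{-1}$. The space of such vectors in the free module is $e_-V$, an irreducible $\mathfrak g_0$-module. So the submodule contains all of $e_-V$.

**Fact (L).** For $S$ simple, $S^{\mathfrak g_{-1}}$ is the lowest-degree component of $S$ and is $\mathfrak g_0$-irreducible. Likewise $S^{\mathfrak g_1}$ is the top component and is irreducible.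

Let $U\subset S^{\mathfrak g_{-1}}$ be a homogeneous irreducible $\mathfrak g_0$-submodule of degree $d$. By PBW in the order $\Lambda(\mathfrak g_1)U(\mathfrak g_0)\Lambda(\mathfrak g_{-1})$ we get $S=\Lambda(\mathfrak g_1)U$. So $S$ lives in degrees $\ge d$ and $S_d=U$. Every such $U$ is thus the lowest component, and $S^{\mathfrak g_{-1}}$, being a sum of such $U$, equals it. The other statement is symmetric.

**Fact (P).** $\mathcal T_n$ has enough projectives; projective objects are injective; simple objects have injective hulls.

The module $\mathrm{Ind}_{\mathfrak g_0}^{\mathfrak g}V$ is finite-dimensional by PBW. It is projective, because $\mathrm{Hom}_{\mathfrak g}(\mathrm{Ind}V,-)=\mathrm{Hom}_{\mathfrak g_0}(V,-)$ is exact, $G_0$ being reductive. Every $M$ is a quotient of $\mathrm{Ind}_{\mathfrak g_0}^{\mathfrak g}(M|_{\mathfrak g_0})$. Now let $P$ be projective. By duality $P^*$ is injective, and so is $P^*\otimes Y$ for every $Y$, since $\mathrm{Hom}(X,P^*\otimes Y)=\mathrm{Hom}(X\otimes Y^*,P^*)$ is exact in $X$. The composite $P\to P\otimes P^*\otimes P\to P$ of coevaluation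 and evaluation is the identity. So $P$ is a summand of $P^*\otimes(P\otimes P)$, hence injective. Duality also gives enough injectives, hence injective hulls in this finite-length category.

**Fact (Z).** Projective objects have superdimension $0$, and so does every module that is free over $\Lambda(\mathfrak g_{-1})$.

A projective $P$ is a summand of $\mathrm{Ind}_{\mathfrak g_0}^{\mathfrak g}(P|_{\mathfrak g_0})$, which is free over $\Lambda(\mathfrak g_{-1})$. On a free $\Lambda(\mathfrak g_{-1})$-module, any $0\ne y\in\mathfrak g_{-1}$ satisfies $\ker y=\operatorname{im}y$, and this passes to $y$-stable summands. As $y$ is odd, the image of $P_{\bar 0}$ is $(\ker y)_{\bar1}$, so $\dim P_{\bar0}=\dim(\ker y)_{\bar0}+\dim(\ker y)_{\bar1}=\dim P_{\bar1}$.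

## 3. $GL(1|1)$, and the modules $S^i$ of $GL(2|2)$

For $n=1$ the module $L(a)$ is the one-dimensional power $Ber^a$ of the Berezinian. So $L(a)\otimes L(b)=L(a+b)$ is one-dimensional of superdimension $\pm1$, and (A) is trivial. Here is a module of the kind that cleanness forbids. Let $x,y$ span $\mathfrak g_1,\mathfrak g_{-1}$, and let $J=\mathrm{Ind}_{\mathfrak g_0}^{\mathfrak g}\mathbf 1$ with basis $1,x,y,yx$. It is projective and has superdimension $0$; since $[x,y]=1_{2}$ is central and acts by $0$, its weights all have the form $(c|-c)$, so it lies in the maximal atypical block.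

Now let $n=2$. Twisting by powers of $Ber$ (weight $(1,1|-1,-1)$), we may assume that the factors are
$$S^i:=L(i,0),\quad S^j,\qquad i,j\ge0.$$
$S^0$ is trivial. Write $[a,b]$ for the $SL_2\times SL_2$-module $\mathrm{Sym}^a\boxtimes\mathrm{Sym}^b$; then $\mathfrak g_{\pm1}\cong[1,1]$.

**Proposition 1.** For $i\ge1$ the module $S^i$ lives in degrees $i,\,i-1,\,i-2$, with components
$$C_2=[i,i],\qquad C_1=[i+1,i-1]\oplus[i-1,i+1],\qquad C_0=[i,i]$$
respectively. In particular $\mathrm{sdim}\,S^i=\pm\big(2(i+1)^2-2i(i+2)\big)=\pm2$.

For $i=1$ this is visible: $S^1$ is $\mathfrak{sl}(2|2)/k\cdot 1$, with components $\mathfrak g_1$, $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$, $\mathfrak g_{-1}$ and highest weight $\varepsilon_1-\delta_2=(1,0|0,-1)$.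

**Step 1: the lowest component.** The purpose is to see how far down $S^i$ reaches. Recall odd reflections: Borel subalgebras containing $\mathfrak b_0$ correspond to words in which the $\varepsilon$'s and the $\delta$'s each occur in increasing order. If $\varepsilon_a,\delta_b$ are adjacent, then $\alpha=\varepsilon_a-\delta_b$ is simple, and exchanging them changes the highest weight $\mu$ of a simple module to $\mu-\alpha$ if $(\mu,\alpha)\ne0$ and leaves it unchanged if $(\mu,\alpha)=0$. To pass from $\mathfrak b_0+\mathfrak g_1$ (word $\varepsilon_1\varepsilon_2\delta_1\delta_2$) to $\mathfrak b_0+\mathfrak g_{-1}$ (word $\delta_1\delta_2\varepsilon_1\varepsilon_2$) use $\varepsilon_2-\delta_1$, $\varepsilon_1-\delta_1$, $\varepsilon_2-\delta_2$, $\varepsilon_1-\delta_2$ in this order. Starting from $(i,0|0,-i)$: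

1. $\varepsilon_2-\delta_1$: pairing $0+0=0$, unchanged;
2. $\varepsilon_1-\delta_1$: pairing $i\neq0$, new weight $(i-1,0|1,-i)$;
3. $\varepsilon_2-\delta_2$: pairing $-i\ne0$, new weight $(i-1,-1|1,1-i)$;
4. $\varepsilon_1-\delta_2$: pairing $(i-1)+(1-i)=0$, unchanged.

A highest weight vector for $\mathfrak b_0+\mathfrak g_{-1}$ lies in $(S^i)^{\mathfrak g_{-1}}$. By (L) this is the irreducible lowest component. It has degree $(i-1)-1=i-2$ and type $[i,i]$.

**Step 2: the middle component.** The purpose is to decide which parts of degree $i-1$ of the Kac module $K$ over $S^i$ survive in $S^i$. We have $K_i=[i,i]$, and $K_{i-1}=\mathfrak g_{-1}\otimes K_i$ is the multiplicity-free sum of four components $T$, of highest weights $\mu=\lambda-\alpha$, $\alpha=\varepsilon_a-\delta_b$, where $\lambda=(i,0|0,-i)$. $T$ maps to $0$ in $S^i$ iff $U(\mathfrak g)T$ is a proper submodule, iff $U(\mathfrak g)T\cap K_i=0$. The degree-$i$ part of $U(\mathfrak g)T=\Lambda(\mathfrak g_{-1})\Lambda(\mathfrak g_1)T$ is $\mathfrak g_1T$. So $T$ dies iff $\mathfrak g_1T=0$.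

We test this with the Casimir element $\Omega=\sum_{r,s}(-1)^{|s|}E_{rs}E_{sr}$. For $r$ even and $s$ odd, $E_{rs}\in\mathfrak g_1$ and
$$-E_{rs}E_{sr}+E_{sr}E_{rs}=2E_{sr}E_{rs}-E_{rr}-E_{ss}.$$
So $\Omega=\Omega_0-\sum(E_{rr}+E_{ss})+2\sum E_{sr}E_{rs}$ with $\Omega_0$ the even part and sums over such pairs. On a $\mathfrak g_0$-highest weight vector of weight $\mu$, $\Omega_0$ acts by $(\mu+2\rho_0,\mu)$, where $2\rho_0$ is the sum of the even positive roots, and $\sum(E_{rr}+E_{ss})$ acts by $\sum(\mu,\varepsilon_a-\delta_b)=(\mu,2\rho_1)$, where $2\rho_1$ is the sum of the roots of $\mathfrak g_1$. With $\rho=\rho_0-\rho_1$ the first two terms of $\Omega$ act by $(\mu+2\rho,\mu)$. On the generator of $K$ the last term vanishes, so $\Omega$ acts on all of $K$ by $(\lambda+2\rho,\lambda)$. For the highest weight vector $t$ of $T$, with $x_j=E_{rs}$ and $y_j=E_{sr}$ running over these bases of $\mathfrak g_1$ and $\mathfrak g_{-1}$,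
$$\big((\lambda+2\rho,\lambda)-(\mu+2\rho,\mu)\big)\,t=2\sum_jy_jx_jt. \tag{2}$$
Each $x_jt$ lies in $K_i$, and $K_{i-1}=\mathfrak g_{-1}\otimes K_i$. So the right side is $2\sum y_j\otimes x_jt$, which vanishes iff all $x_jt=0$, i.e. iff $\mathfrak g_1t=0$. As $\{v\in T:\mathfrak g_1v=0\}$ is a $\mathfrak g_0$-submodule of the irreducible $T$, this holds iff $\mathfrak g_1T=0$. Since $(\alpha,\alpha)=0$, the coefficient on the left is $2(\lambda+\rho,\alpha)$, and for this number we may use $\rho=(1,0|0,-1)$. So $\lambda+\rho=(i+1,0|0,-(i+1))$ and the coefficient is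
$$2(i+1),\quad 0,\quad 0,\quad -2(i+1)\qquad\text{for}\qquad\alpha=\varepsilon_1-\delta_1,\ \varepsilon_1-\delta_2,\ \varepsilon_2-\delta_1,\ \varepsilon_2-\delta_2 .$$
Exactly $\alpha=\varepsilon_1-\delta_1$, of weight $(i-1,0|1,-i)$ and type $[i-1,i+1]$, and $\alpha=\varepsilon_2-\delta_2$, of weight $(i,-1|0,1-i)$ and type $[i+1,i-1]$, survive. $\square$

So maximal atypical irreducible modules of $GL(2|2)$ have superdimension $\pm1$ (the powers of $Ber$) or $\pm2$. If $ij=0$, the module $S^i\otimes S^j$ is simple with nonzero superdimension, and there is nothing to prove. From now on, for $n=2$, let $i,j\ge1$.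

## 4. Rank one homology and part (A) for $n=2$

**Definition ($H_x$).** For $x\in\mathfrak g_{\pm1}$ we have $x^2=0$ on every $M$. Put $H_x(M)=\ker x/\operatorname{im}x$.

For example, an $X$ of rank $r$ in $\mathfrak g_1$ acts on $k^{n|n}$ with $H_x$ of dimension $(n-r|n-r)$. Always $\mathrm{sdim}\,H_x(M)=\mathrm{sdim}\,M$, because $x$ is odd, and $H_x(M\otimes M')\cong H_x(M)\otimes H_x(M')$ by Künneth.

**Proposition 2.** Let $n=2$, $i\ge1$, and let $x\in\mathfrak g_{\pm1}$ have rank one. Then $H_x(S^i)$ is concentrated in one parity.

First the case $i=1$ by hand, with $S^1=\mathfrak{sl}(2|2)/k\cdot 1$ and $X=E_{11}$ as a $2\times2$ block. In the middle degree, $(A,D)\in\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ is killed iff $AX=XD$, i.e. the first column of $A$ is $(t,0)^T$ and the first row of $D$ is $(t,0)$ with the same $t$. This space has dimension $3$. The image of $\mathfrak g_{-1}$ consists of the pairs $(XY,YX)$ modulo the identity, that is, of $\begin{pmatrix}y_{11}&y_{12}\\0&0\end{pmatrix}$ and $\begin{pmatrix}y_{11}&0\\y_{21}&0\end{pmatrix}$ made traceless. It also has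 dimension $3$. So the middle homology is zero, and degrees $1$ and $-1$ have the same parity.

*Proof.* All rank one elements of $\mathfrak g_1$ are $G_0$-conjugate. Realize $[a,b]$ as the polynomials of bidegree $(a,b)$ in $(p,q;r,s)$, with $x=p\otimes r\in[1,1]$. Equivariant maps $[1,1]\otimes[a,b]\to[a\pm1,b\mp1]$ are unique up to scalar: multiply in one pair of variables and contract in the other. Contraction with $p$ is $\partial_q$ and contraction with $r$ is $\partial_s$, up to scalars. So there are scalars $c_1,\dots,c_4$ with
$$x|_{C_0}:f\mapsto(c_1\,p\partial_sf,\ c_2\,r\partial_qf),\qquad x|_{C_1}:(g,h)\mapsto c_3\,r\partial_qg+c_4\,p\partial_sh .$$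
Since $S^i=\Lambda(\mathfrak g_1)C_0$, we have $\mathfrak g_1C_0=C_1$ and $\mathfrak g_1C_1=C_2$. Hence $c_1,c_2\ne0$ and $(c_3,c_4)\ne(0,0)$. Since $r\partial_q$ and $p\partial_s$ commute, $x^2f=(c_1c_3+c_2c_4)\,pr\,\partial_q\partial_sf$. Taking $f=q^is^i$, we get $c_1c_3+c_2c_4=0$, so all four scalars are nonzero. Rescaling the two parts of $C_1$, and $C_2$, we obtain
$$f\mapsto(Pf,Qf),\qquad(g,h)\mapsto Qg-Ph,\qquad P=p\partial_s,\ Q=r\partial_q .$$
$P$ involves only $p,s$ and $Q$ only $q,r$. So this complex is one bidegree piece of the direct sum, over $m+l=2i$, of the tensor products of the two-term complexes $P:k[p,s]_m\to k[p,s]_m$ and $Q:k[q,r]_l\to k[q,r]_l$. In characteristic zero,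
$$\ker P=k\,p^m,\quad\mathrm{coker}\,P=k\,s^m,\quad\ker Q=k\,r^l,\quad\mathrm{coker}\,Q=k\,q^l .$$
By Künneth the middle homology of the tensor products is spanned by two families. The classes $s^mr^l$ sit in the $g$-slot and have bidegree $(0,2i)$, but $g$ has bidegree $(i+1,i-1)$. The classes $p^mq^l$ sit in the $h$-slot and have bidegree $(2i,0)$, but $h$ has bidegree $(i-1,i+1)$. Neither occurs. So $H_x(S^i)$ lives in degrees $i$ and $i-2$, which have equal parity. For $x\in\mathfrak g_{-1}$ exchange the roles of $C_0$ and $C_2$, using $S^i=\Lambda(\mathfrak g_{-1})C_2$. $\square$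

**Proposition 3 (freeness criterion).** Let $W$ be a finite-dimensional vector space and $M$ a finite-dimensional $\Lambda(W)$-module with $\ker x=\operatorname{im}x$ on $M$ for all $0\ne x\in W$. Then $M$ is free.

*Proof.* We may assume $W\ne0$. Let $A=S(W^*)$ be the algebra of polynomial functions on $W$, $x_j$ a basis of $W$ and $\xi_j$ the dual basis.

**Step 1: $\mathrm{Ext}^j_{\Lambda(W)}(k,M)=0$ for $j\gg0$.** This is the finiteness that the hypothesis buys. By the Koszul resolution of $k$, $\mathrm{Ext}^\bullet_{\Lambda(W)}(k,M)$ is the homology $E$ of $\mathcal F=A\otimes M$ with $d=\sum\xi_j\otimes x_j$. At a point $x\in W$ the matrix $d$ specializes to the action of $x$ on $M$. Put $s=\frac12\dim M$. At each $x\ne0$ the rank of $d$ is exactly $s$, and at every point it is at most $s$ since $x^2=0$. So all minors of $d$ of size $s+1$ vanish identically. Given $x\ne0$, choose a minor $f$ of size $s$ with $f(x)\ne0$. Over the localization $A_f$, row and column operations bring $d$ to the form $\mathrm{diag}(1_s,d')$, and $d'=0$ by the vanishing of the larger minors. So over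 $A_f$ the modules $\operatorname{im}d$ and $\mathcal F/\operatorname{im}d$ are free of rank $s$. The surjection
$$\mathcal F/\operatorname{im}d\to\mathcal F/\ker d\cong\operatorname{im}d$$
between free modules of the same finite rank is an isomorphism, hence $\ker d=\operatorname{im}d$ over $A_f$. So a power of $f$ kills the finitely generated $A$-module $E$. The minors $f$ obtained this way have no common zero except possibly the origin. By the Nullstellensatz $E$ is killed by a power of the ideal $(\xi_1,\xi_2,\dots)$. So $E$ is finite-dimensional, and its graded pieces $\mathrm{Ext}^j(k,M)$ vanish for $j\gg0$.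

**Step 2: conclusion.** We turn finiteness into freeness. $\Lambda(W)$ is a local Frobenius algebra, so injective, projective and free modules coincide, and the $j$-th term of the minimal injective resolution of $M$ is free of rank $\dim\mathrm{Ext}^j(k,M)$. So there is a finite resolution $0\to M\to I^0\to\dots\to I^m\to0$ by free modules. As $I^m$ is projective, the last map splits, its kernel is projective, and so on from right to left. So $M$ is a summand of $I^0$, hence projective, hence free. $\square$

*Proof of (A) for $n=2$.* Let $M=S^i\otimes S^j$ with $i,j\ge1$, and suppose that $N\ne0$ is an indecomposable summand of its maximal atypical part with $\mathrm{sdim}\,N=0$. We derive a contradiction.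

**Step 1: $N$ is free over $\Lambda(\mathfrak g_1)$ and over $\Lambda(\mathfrak g_{-1})$.** This exploits $\mathrm{sdim}\,N=0$. For $x\in\mathfrak g_{\pm1}$ of rank one, $H_x(M)=H_x(S^i)\otimes H_x(S^j)$ is concentrated in one parity by Proposition 2, hence so is its summand $H_x(N)$. So $0=\mathrm{sdim}\,N=\mathrm{sdim}\,H_x(N)=\pm\dim H_x(N)$, and $H_x(N)=0$. The set $\{x\in\mathfrak g_{\pm1}:H_x(N)\ne0\}$ is $G_0$-stable. It is closed, because its complement is the set where $x|_N$ has rank $\frac12\dim N$, the maximal possible value. If it contained an element of rank two, it would contain all of them, hence their closure $\mathfrak g_{\pm1}$, hence rank one elements, a contradiction. So $H_x(N)=0$ for all $x\neq0$ in $\mathfrak g_{\pm 1}$, and Proposition 3 applies.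

**Step 2: $N$ reaches the top and the bottom degree of $M$.** Here we use that the degree range of $M$ is exactly $n^2=4$. Let $N_D$ be the top-degree part of $N$. Then $N_D\subset N^{\mathfrak g_1}=e_+N$ by freeness, so $N_D=e_+N_{D-4}$ and $N_{D-4}\ne0$. By Proposition 1, $M$ lives in degrees $i+j-4,\dots,i+j$. So $D=i+j$.

**Step 3: a Kac module inside $N$.** Choose an irreducible $\mathfrak g_0$-submodule $T\subset N_D\subset M_{i+j}$. It is killed by $\mathfrak g_1$, so $L(T)$ is a quotient of $U(\mathfrak g)T\subset N$ and thus maximal atypical. By degrees $T\cap\mathfrak g_{-1}N=0$, and $N$ is free over the local algebra $\Lambda(\mathfrak g_{-1})$. So a basis of $T$ is part of a $\Lambda(\mathfrak g_{-1})$-basis of $N$. Hence $U(\mathfrak g)T=\Lambda(\mathfrak g_{-1})T\cong K(T)$, and in particular $e_-T\ne0$.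

**Step 4: this Kac module is simple.** The aim is $e_+e_-T=T$. The bottom part $M_{i+j-4}\cong[i,i]\otimes[j,j]$ is multiplicity free. Since $T\subset e_+M_{i+j-4}$, complete reducibility gives an irreducible submodule of $M_{i+j-4}$ that $e_+$ maps onto $T$. It has type $T\otimes\chi^{-1}$, so it is the unique submodule $T_0$ of this type, and $e_+T_0=T$. On the other hand $e_-T\subset M_{i+j-4}$ is nonzero of type $T\otimes\chi^{-1}$ as well, so $e_-T=T_0$ and $e_+e_-T=T$. By (F), every nonzero submodule of $K(T)$ contains $e_-T$, hence $e_+e_-T=T$, hence everything. So $K(T)=L(T)$ is simple and maximal atypical. But $\mathrm{sdim}\,K(T)=0$ by (Z), while maximal atypical irreducibles of $GL(2|2)$ have superdimension $\pm1$ or $\pm2$. This contradiction proves (A). $\square$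

**Where this stops for $n\ge3$.** A sensible first attempt is to run the same argument for larger $n$. Step 2 breaks. Let $a$ be strictly decreasing; I claim that $L(a)$ lives exactly in the degrees from $|a|-n(n-1)$ to $|a|$, where $|a|=\sum a_i$. Move $\delta_1$, then $\delta_2$, and so on, leftwards past $\varepsilon_n,\varepsilon_{n-1},\dots,\varepsilon_1$. Put $m=n+1-t$ and suppose that before $\delta_t$ moves, the coefficient of $\varepsilon_j$ is $a_j-(t-1)$ for $j\le m$ and $a_j-(t-2)$ for $j>m$; the coefficient of $\delta_t$ is $-a_m$. This holds for $t=1$.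

* Passing $\varepsilon_j$ with $j>m$, after $n-j$ changes: the pairing is $a_j-(t-2)-a_m+(n-j)\le a_j-a_m<0$, since $n-j\le t-2$. The weight changes.
* Passing $\varepsilon_m$, after $t-1$ changes: the pairing is $a_m-(t-1)-a_m+(t-1)=0$. No change.
* Passing $\varepsilon_j$ with $j<m$, after $(t-1)+(m-1-j)$ changes: the pairing is $a_j-a_m+(m-1-j)>0$. The weight changes.

Afterwards $\varepsilon_j$ has coefficient $a_j-t$ for $j<m$ and $a_j-(t-1)$ for $j\ge m$, which is the hypothesis for $t+1$. Each $\delta_t$ causes $n-1$ changes, so the lowest component, by (L), lies $n(n-1)$ degrees below the top, and the degrees in between are all attained because $L(a)$ is generated from its top by $\mathfrak g_{-1}$. So for strictly decreasing $a,b$ the degree range of $L(a)\otimes L(b)$ has length $2n(n-1)$. A module free over $\Lambda(\mathfrak g_1)$ needs a range of length $n^2$. The two numbers agree for $n=2$, but $2n(n-1)-n^2=n(n-2)>0$ for $n\ge3$. A free summand is no longer forced to touch the extreme components, and Steps 3 and 4 have nothing to hold on to. This suggests looking for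 projective summands instead.

## 5. The operator $e_-e_+$ counts projective summands

**Lemma 1.** For $M\in\mathcal T_n$, the number of indecomposable projective summands of $M$ in the maximal atypical block is at least $\dim e_-e_+M^H$.

For $GL(1|1)$ and $J=\mathrm{Ind}\,\mathbf 1$ as in Section 3: $H$ acts trivially on $J$, so $J^H=J$. With $[x,y]$ acting by $0$ we have $yx\cdot1=yx$ and $yx\cdot x=yx\cdot y=yx\cdot yx=0$. So $e_-e_+J^H=k\,yx$ has dimension $1$, as it may, since $J$ is projective. On the Kac module with basis $v,yv$ over the trivial weight, $yx$ acts by zero; it is not projective, since $x$ acts on it by zero.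

*Proof.* Both sides are additive in direct sums. So let $M$ be indecomposable with $e_-e_+M^H\ne0$. We show that $M$ is projective and maximal atypical, and that $\dim e_-e_+M^H\le1$.

**Step 1: $M$ contains an injective submodule.** This will identify $M$. By (1), $M^H$ is spanned by the lines $V^H$, where $V$ runs over homogeneous irreducible $\mathfrak g_0$-submodules of the form $W\boxtimes W^*$. Take such a $V$ with $e_-e_+V\ne0$. Let $J=\mathrm{Ind}_{\mathfrak g_0}^{\mathfrak g}V$, which is projective and injective by (P), and let $\varphi:J\to M$ be the canonical map. By PBW $J=\Lambda(\mathfrak g_{-1})\otimes\Lambda(\mathfrak g_1)\otimes V$. So $V':=e_+\otimes V\cong V\otimes\chi$ is killed by $\mathfrak g_1$ and generates a copy of $K(V')$. Let $S$ be its simple socle, generated by $e_-V'$ (Fact (F)). As $L(V')$ is maximal atypical and $K(V')$ is indecomposable, $S$ lies in the maximal atypical block. As $\varphi(e_-V')=e_-e_+V\ne0$ and $S$ is simple, $\varphi|_S$ is injective.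

Since $J$ is injective, the inclusion $S\subset J$ extends to the injective hull of $S$. The extension is injective, as its kernel meets the essential submodule $S$ trivially. Let $I\subset J$ be its image: an injective submodule, hence a summand of $J$, hence also projective. Since $\ker\varphi\cap S=0$ and $S$ is essential in $I$, also $\varphi|_I$ is injective. So $\varphi(I)$ is an injective submodule of $M$, hence a summand, and $M=\varphi(I)$ by indecomposability. Therefore $M$ is projective, has simple socle $\varphi(S)$, and is maximal atypical.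

**Step 2: the bound $1$.** This makes the count honest. Let $V_1\subset M$ be any homogeneous irreducible submodule of the form $W_1\boxtimes W_1^*$ with $e_-e_+V_1\ne0$. The same argument shows that $e_-e_+V_1$ lies in a simple submodule of $M$, i.e. in $\mathrm{soc}\,M$. It is killed by $\mathfrak g_{-1}$, because $\mathfrak g_{-1}e_-=0$. Since $H$ fixes $e_\pm$,
$$e_-e_+M^H\subset\big((\mathrm{soc}\,M)^{\mathfrak g_{-1}}\big)^H .$$
By (L), $(\mathrm{soc}\,M)^{\mathfrak g_{-1}}$ is an irreducible $\mathfrak g_0$-module, and by (1) its $H$-invariants have dimension at most $1$. $\square$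

## 6. Reduction to a rank on a simple $\mathfrak{gl}(n|n)\oplus\mathfrak{gl}(n|n)$-module

From here on $n\ge3$ and $a,b$ are as in (B). Put
$$\mathfrak a=\mathfrak g\oplus\mathfrak g,\quad\mathfrak a_i=\mathfrak g_i\oplus\mathfrak g_i,\quad\mathfrak a_{odd}=\mathfrak a_1\oplus\mathfrak a_{-1},\quad\Delta:\mathfrak g\to\mathfrak a\text{ diagonal},\quad\Theta=\Delta(e_-)\Delta(e_+)\in U(\mathfrak a),$$
$$M_N=L(Na)\otimes L(Nb),\qquad V_N=W_{Na}\boxtimes W_{Na}^*\boxtimes W_{Nb}\boxtimes W_{Nb}^* .$$
$M_N$ is an $\mathfrak a$-module, one copy of $\mathfrak g$ acting on each factor (with the usual signs). Its restriction along $\Delta$ is the tensor product we study. Its top-degree component is $V_N$, which is $\mathfrak a_0$-irreducible, killed by $\mathfrak a_1$, and generates $M_N$. By Lemma 1 and (Z), part (B) follows once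
$$\dim\Theta M_N^H\longrightarrow\infty\qquad(N\to\infty). \tag{3}$$

**Step 1: $M_N$ is a simple $\mathfrak a$-module.** We need this to compute in $M_N$ through a form on an induced module. Let $U\ne0$ be a submodule. By nilpotency it contains a nonzero vector killed by the first copy of $\mathfrak g_1$, i.e. lying in $L(Na)^{\mathfrak g_1}\otimes L(Nb)$. The second copy of $\mathfrak g_1$ preserves this space. So by nilpotency again $U$ contains a nonzero vector of $L(Na)^{\mathfrak g_1}\otimes L(Nb)^{\mathfrak g_1}=V_N$, by (L). As $V_N$ is irreducible and generates, $U=M_N$. Hence $M_N$ is the simple quotient of $K_{\mathfrak a}(V_N)=\mathrm{Ind}_{\mathfrak a_0+\mathfrak a_1}^{\mathfrak a}V_N$.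

**Step 2: we may take $k=\mathbb C$.** This gives us compact groups and integrals. The modules $W_a$ are defined over $\mathbb Q$, hence so are Kac modules. The maximal submodule of $K(V)$ is $\{m:(um)_{top}=0\ \forall u\in U(\mathfrak g)\}$, which is cut out by linear equations over $\mathbb Q$. So $L(Na)$, $L(Nb)$ and $M_N$ are defined over $\mathbb Q$, compatibly with field extension. The same holds for $\Theta$ (take the $e_\pm$ to be products of matrix units) and for $M_N^H$, which is the space of $\mathfrak{gl}_n$-invariants since $H$ is connected. The rank of $\Theta|_{M_N^H}$ does not change under field extension. So to prove (3) we take $k=\mathbb C$ from now on.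

What should we apply $\Theta$ to? The obvious vectors, those of $V_N$, are useless: $\Delta(e_+)$ is a product of elements of $\mathfrak a_1$ and kills $V_N$. We need vectors $u\,v$ with $u\in U(\mathfrak a)$, $v\in V_N$, and these must be averaged over $H$. Direct computation with $2n^2$ odd elements is hopeless for a fixed $N$. The plan is to let $N\to\infty$ with $v=w^{\otimes N}$. To leading order in $N$ a product $Z_1\cdots Z_r$ of even elements then acts through the number $N^r\prod p(Z_i)$, where $p(Z)=\langle w,Zw\rangle$. The even elements become commuting numbers, the odd ones generate a Clifford algebra, and $\Theta$ becomes an element of that Clifford algebra. We need a $w$ for which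

* $p$ vanishes on the diagonal $\mathfrak{gl}_n$, so that averaging over $H$ does not produce an oscillating integrand near the identity;
* the line of $w$ has trivial stabilizer modulo scalars in the compact form of $H$, so that the average concentrates at one point;
* the image of $\Theta$ in the Clifford algebra, modulo the radical of its form, is nonzero.

The next section finds such $w$ in terms of Hermitian matrices.

## 7. Pairs of Hermitian matrices not equivalent to their transposes

**Lemma 2.** For $g$ in an open dense subset of $U(n)$, the matrices $A_1=\mathrm{diag}(a)$ and $A_2=g\,\mathrm{diag}(b)\,g^*$ have the following properties: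
(i) only scalars commute with both $A_1$ and $A_2$;
(ii) if $A_1X=XA_1^T$ and $A_2X=XA_2^T$, then $X=0$.
Moreover, such pairs $(A_1,A_2)$ represent infinitely many unitary equivalence classes.

*Proof.* **Step 1: a sufficient condition.** Write $A=A_2$ and suppose that all $A_{ij}$ $(i\ne j)$ are nonzero and $A_{12}A_{23}A_{31}\notin\mathbb R$. We check (i) and (ii).

(i) A matrix commuting with $A_1$ is diagonal, since the $a_i$ are distinct. If $\mathrm{diag}(x_i)$ commutes with $A$, then $x_iA_{ij}=A_{ij}x_j$, so all $x_i$ agree.

(ii) As $A_1^T=A_1$, $X=\mathrm{diag}(x_i)$ is diagonal, and $A_{ij}x_j=x_iA_{ji}$ for all $i,j$. If some $x_i\ne0$, then all are nonzero. Multiplying the relations for $(1,2),(2,3),(3,1)$ and cancelling $x_1x_2x_3$,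
$$A_{12}A_{23}A_{31}=A_{21}A_{32}A_{13}=\overline{A_{12}A_{23}A_{31}},$$
a contradiction.

**Step 2: the condition holds generically.** The functions $|A_{ij}|^2$ and $\mathrm{Im}(A_{12}A_{23}A_{31})$ are real analytic in $g\in U(n)$, which is connected. So it suffices that none of them vanishes identically. Permuting the entries of $b$ amounts to a change of $g$. For $|A_{ij}|^2$: $b$ is not constant, so permute two different entries $\beta,\beta'$ of $b$ to the places $i,j$ and rotate by an angle $\theta$ in the $(i,j)$-plane; then $|A_{ij}|=|(\beta-\beta')\cos\theta\sin\theta|$. For the triple product there are two cases.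

*Three distinct values.* Permute so that $b_1,b_2,b_3$ are distinct. Take $g\in U(3)\times1$ whose first two columns in $U(3)$ are $\frac1{\sqrt3}(1,1,1)^T$ and $\frac1{\sqrt3}(1,\omega,\omega^2)^T$, $\omega=e^{2\pi i/3}$. With $\beta_j=b_j-b_3$ we get $A_{ij}=\frac13(\beta_1+\beta_2\omega^{i-j})$ for $i\ne j\le3$. So $A_{12}A_{23}A_{31}=\frac1{27}(\beta_1+\beta_2\bar\omega)^3$. A cube $\zeta^3$ is real iff $\zeta\in\mathbb R\cup\mathbb R\bar\omega\cup\mathbb R\omega$, and $\mathbb R\omega=\mathbb R(1+\bar\omega)$. For $\zeta=\beta_1+\beta_2\bar\omega$ this means $\beta_2=0$, $\beta_1=0$ or $\beta_1=\beta_2$, all excluded.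

*Two values.* Otherwise $b$ takes exactly two values $c\ne c'$. Since no $n-1$ entries are equal, each occurs at least twice, so $n\ge4$. Arrange $b=(c,c,c',c',\dots)$ and use $g\in U(4)\times1$. The upper left $4\times4$ block of $A$ is then $c'+(c-c')E$, with $E$ any orthogonal projection of rank two in $\mathbb C^4$. Let
$$f_1=\tfrac12(1,0)^T,\quad f_2=\tfrac12(1,1)^T,\quad f_3=\tfrac12(1,i)^T,\qquad\sum_{j\le3}f_jf_j^*=\tfrac14\begin{pmatrix}3&1-i\\1+i&2\end{pmatrix}.$$
The last matrix has eigenvalues $1,\frac14$ (the bracketed one has trace $5$ and determinant $4$). So $1-\sum_{j\le3}f_jf_j^*$ is positive semidefinite of rank one, equal to $f_4f_4^*$ for some $f_4$. With $F=(f_1f_2f_3f_4)$ we have $FF^*=1$. So $E=F^*F$, $E_{ij}=f_i^*f_j$, is an orthogonal projection of rank two, and $E_{12}E_{23}E_{31}=\frac14\cdot\frac{1+i}4\cdot\frac14=\frac1{64}(1+i)\notin\mathbb R$. The triple product of $A$ is the real factor $(c-c')^3\neq 0$ times this.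

**Step 3: infinitely many classes.** A unitary matrix conjugating $(A_1,A)$ to $(A_1,A')$ commutes with $A_1$, so it is diagonal. Hence $|A_{12}|^2$ is an invariant of the class. It is a continuous function on the connected space $U(n)$ and not constant: it is $0$ at $g=1$ and not identically $0$. So it takes infinitely many values on a dense subset. $\square$

For $n=3$, $a=b=(2,1,0)$, and $g$ with columns $\frac1{\sqrt3}(1,1,1)^T,\frac1{\sqrt3}(1,\omega,\omega^2)^T,\frac1{\sqrt3}(1,\omega^2,\omega)^T$, the proof gives $A_1=\mathrm{diag}(2,1,0)$ and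
$$A_2=\begin{pmatrix}1&\zeta&\bar\zeta\\\bar\zeta&1&\zeta\\\zeta&\bar\zeta&1\end{pmatrix},\qquad\zeta=\tfrac13(2+\bar\omega)=\tfrac1{\sqrt3}e^{-\pi i/6},\qquad\zeta^3=-\tfrac{i}{3\sqrt3}\notin\mathbb R .$$

**The matrices $D_i$.** For a pair $(A_1,A_2)$ as in Lemma 2, $C=A_1+A_2$ and $C^T$ are Hermitian with the same spectrum. Choose $u\in U(n)$ with $uC^Tu^{-1}=C$ and put $D_i=uA_i^Tu^{-1}$. Then the $D_i$ are Hermitian, $D_1$ has spectrum $a$, $D_2$ has spectrum $b$, and
$$A_1+A_2=D_1+D_2,\qquad\{X:A_iX=XD_i,\ i=1,2\}=0,\qquad\{Y:YA_i=D_iY,\ i=1,2\}=0. \tag{4}$$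
For the second statement: $A_iX=XD_i$ says $A_i(Xu)=(Xu)A_i^T$, so $Xu=0$ by (ii). For the third take adjoints: $A_iY^*=Y^*D_i$, so $Y^*=0$.

**Why $n=2$ is different.** For $n=2$ condition (4) can never be met. Write a Hermitian $2\times2$ matrix as a scalar plus a vector in $\mathbb R^3$ (Pauli matrices). The trace and the length of the vector determine the spectrum. If $D_i$ has the spectrum of $A_i$ and $A_1+A_2=D_1+D_2$, then the vectors $\alpha_i,\delta_i$ satisfy $|\alpha_i|=|\delta_i|$ and $\alpha_1+\alpha_2=\delta_1+\delta_2$, hence also $\alpha_1\cdot\alpha_2=\delta_1\cdot\delta_2$: two triangles with the same side lengths are congruent. So a rotation takes $\delta_i$ to $\alpha_i$ for $i=1,2$. It comes from some $X\in SU(2)$, and $A_iX=XD_i$ with $X\ne0$.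

## 8. Extremal vectors and a Hermitian form on $M_N$

**Step 1: the vectors $w$.** Here the matrices of Section 7 become vectors. $V_1=W_a\boxtimes W_a^*\boxtimes W_b\boxtimes W_b^*$ and all $V_N$ are unitary irreducible modules of $U(n)^4$; inner products are antilinear in the first variable. Let $v_a\in W_a$ be a unit vector of weight $a$. Root vectors move it to other weight spaces, which are orthogonal to it, so $\langle v_a,Zv_a\rangle=\mathrm{tr}(\mathrm{diag}(a)Z)$. A unit vector $v_a^*\in W_a^*$ of weight $-a$ is extremal (a Weyl group translate of a highest weight vector, up to scalar) and satisfies $\langle v_a^*,Zv_a^*\rangle=-\mathrm{tr}(\mathrm{diag}(a)Z)$. Translating a vector by $g$ replaces $\mathrm{diag}(a)$ by $g\,\mathrm{diag}(a)g^*$. So for $A_1,D_1,A_2,D_2$ as in Section 7 a suitable $U(n)^4$-translate $w\in V_1$ of $v_a\otimes v_a^*\otimes v_b\otimes v_b^*$ is a unit vector with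
$$p(Z):=\langle w,Zw\rangle=\mathrm{tr}(A_1A)-\mathrm{tr}(D_1D)+\mathrm{tr}(A_2A')-\mathrm{tr}(D_2D'),\qquad Z=(A,D;A',D')\in\mathfrak a_0. \tag{5}$$
Up to a scalar, $w$ is a $U(n)^4$-translate of a highest weight vector $v_+$ of $V_1$. The submodule of $V_1^{\otimes N}$ generated by $v_+^{\otimes N}$ is irreducible with $N$ times the highest weight, i.e. it is $V_N$. So $w_N:=w^{\otimes N}\in V_N\subset V_1^{\otimes N}$, and we use the inner product restricted from $V_1^{\otimes N}$.

**Step 2: stabilizers and orbits.** This is needed to localize the average over $H$. Let $H_c=U(n)\subset H$, acting through $\Delta$, i.e. through $(g,g;g,g)$. For $Z\in\mathfrak{gl}_n$ embedded this way, (4) and (5) give $p(Z)=\mathrm{tr}((A_1-D_1+A_2-D_2)Z)=0$. If $h\in H_c$ fixes the line $\mathbb Cw$, then $p\circ\mathrm{Ad}_h=p$, so $h$ commutes with $A_1$ and $A_2$, so $h$ is scalar by (i). Scalars in $H_c$ act trivially on $\mathfrak a$ and on all $V_N$ (the factors $W$ and $W^*$ compensate), hence on $M_N$. So we work with $PU(n)$, in which $\mathbb Cw$ has trivial stabilizer. If $hw\in\mathbb Cw'$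 for vectors of two such data, then $hA_ih^{-1}=A_i'$. Thus for data from inequivalent pairs $(A_1,A_2)$ the lines lie in different $H_c$-orbits.

**Step 3: the projection $\pi$.** It will express the form on $M_N$ through $V_N$. Conjugate transpose gives an antilinear anti-automorphism $*$ of $U(\mathfrak a)$ with $(uv)^*=v^*u^*$. It respects the relations: $[q,q']^*=q'^*q^*+q^*q'^*$ for $q,q'$ odd, $[Z,q]^*=q^*Z^*-Z^*q^*$ and $[Z,Z']^*=Z'^*Z^*-Z^*Z'^*$ for $Z,Z'$ even. It exchanges $\mathfrak a_1$ and $\mathfrak a_{-1}$. By PBW in the order $\Lambda(\mathfrak a_{-1})U(\mathfrak a_0)\Lambda(\mathfrak a_1)$,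
$$U(\mathfrak a)=U(\mathfrak a_0)\oplus\big(\mathfrak a_{-1}U(\mathfrak a)+U(\mathfrak a)\mathfrak a_1\big),$$
where the second summand is spanned by the PBW monomials containing an odd factor. Let $\pi:U(\mathfrak a)\to U(\mathfrak a_0)$ be the projection. Both summands are stable under $U(\mathfrak a_0)$ on either side and under $*$. So $\pi$ is a $U(\mathfrak a_0)$-bimodule map and $\pi(u^*)=\pi(u)^*$. For one copy of $\mathfrak{gl}(1|1)$: $\pi(yx)=0$, while $xy=-yx+[x,y]$ gives $\pi(xy)=[x,y]$.

**Step 4: the form.** On $K_{\mathfrak a}(V_N)$ put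
$$\langle u\otimes v,u'\otimes v'\rangle=\langle v,\pi(u^*u')v'\rangle_{V_N}.$$
It is well defined. Replacing $u'$ by $u'b$ with $b\in U(\mathfrak a_0)$ moves $b$ to $v'$. Replacing $u'$ by $u'x$ with $x\in\mathfrak a_1$ gives $0$, matching $xv'=0$. Replacing $u$ by $ub$ gives $\langle v,b^*\pi(u^*u')v'\rangle=\langle bv,\pi(u^*u')v'\rangle$, since $V_N$ is unitary. Replacing $u$ by $ux$ gives $\pi(x^*u^*u')=0$, as $x^*\in\mathfrak a_{-1}$. Clearly $\langle um,m'\rangle=\langle m,u^*m'\rangle$. The form is Hermitian, because $\pi(u'^*u)^*=\pi(u^*u')$.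

The form descends to $M_N$. The top-degree component of $u'\otimes v'$ is $1\otimes\pi(u')v'$, so $\langle1\otimes v,m\rangle$ depends only on the top component of $m$. The maximal proper submodule of $K_{\mathfrak a}(V_N)$ is graded and has zero top component, since $V_N$ is irreducible and generates. For $m$ in it, $\langle u\otimes v,m\rangle=\langle1\otimes v,u^*m\rangle=0$, and by Hermitian symmetry also $\langle m,u\otimes v\rangle=0$.

**Step 5: averaging.** This produces $M_N^H$. Let $\mathsf P=\int_{H_c}h\,dh$, with normalized Haar measure: the projection of $M_N$ onto $M_N^{H_c}=M_N^H$. As $H$ fixes $\Theta$, $\mathsf P\Theta=\Theta\mathsf P$. For $u_1,u_2\in U(\mathfrak a)$ and $v,v'\in V_N$, using $h\Theta u_2v'=\Theta\,\mathrm{Ad}_h(u_2)\,hv'$,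
$$\langle u_1v,\mathsf P\Theta u_2v'\rangle=\int_{H_c}\big\langle v,\ \pi\big(u_1^*\,\Theta\,\mathrm{Ad}_h(u_2)\big)\,hv'\big\rangle_{V_N}\,dh. \tag{6}$$
If an $m\times m$ matrix of such numbers, with vectors indexed by $i$ on the left and by $j$ on the right, is invertible, then $\mathsf P\Theta=\Theta\mathsf P$ has rank at least $m$, i.e. $\dim\Theta M_N^H\ge m$.

## 9. The Clifford symbol of $\Theta$

**Step 1: a filtration whose graded algebra is a family of Clifford algebras.** We want to know the leading part of $\pi(u)$ for a product $u$ of odd elements. Let $F_j\subset U(\mathfrak a)$ be spanned by the products of total weight $\le j$, where odd elements have weight $1$ and even elements weight $2$. In the associated graded algebra even elements are central, since $[\mathfrak a_0,\mathfrak a_0]\subset\mathfrak a_0$ and $[\mathfrak a_0,\mathfrak a_{odd}]\subset\mathfrak a_{odd}$ have lower weight than the products. But $qq'+q'q=[q,q']$ survives for $q,q'$ odd, as both sides have weight $2$. So $\mathrm{gr}\,U(\mathfrak a)$ is a quotient of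
$$\mathcal C=S(\mathfrak a_0)\otimes T(\mathfrak a_{odd})/(qq'+q'q-[q,q']).$$
Reordering a product does not increase weight, so $F_j$ has as basis the PBW monomials of weight $\le j$. $\mathcal C$ is spanned by the corresponding monomials, and their images in $\mathrm{gr}\,U(\mathfrak a)$ are linearly independent. So $\mathrm{gr}\,U(\mathfrak a)=\mathcal C$, and $\mathcal C$ is free over $S(\mathfrak a_0)$ on the ordered monomials in odd basis elements ($\mathfrak a_{-1}$ before $\mathfrak a_1$).

The map $\pi$ fixes the PBW monomials in $U(\mathfrak a_0)$ and kills the others. A monomial in $U(\mathfrak a_0)$ of weight $\le2r$ has length $\le r$, so $\pi(F_{2r})\subset U_{\le r}(\mathfrak a_0)$. On $\mathcal C$, $\pi$ induces the $S(\mathfrak a_0)$-linear projection onto $S(\mathfrak a_0)$ along $\mathfrak a_{-1}\mathcal C+\mathcal C\mathfrak a_1$. Specializing $S(\mathfrak a_0)$ at $\xi\in\mathfrak a_0^*$ gives the Clifford algebra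
$$\mathcal C_\xi=Cl(\mathfrak a_{odd},B_\xi),\qquad qq'+q'q=B_\xi(q,q'):=\xi([q,q']),$$
and a functional $\pi_\xi:\mathcal C_\xi\to\mathbb C$ with $\pi_\xi(1)=1$ that vanishes on $\mathfrak a_{-1}\mathcal C_\xi+\mathcal C_\xi\mathfrak a_1$. It kills all nontrivial ordered monomials, in particular the odd part of $\mathcal C_\xi$. For a product $u$ of $2r$ odd elements, $\pi(u)\in U_{\le r}(\mathfrak a_0)$ has a degree-$r$ symbol $\sigma_r(\pi(u))\in S^r(\mathfrak a_0)$, whose value at $\xi$ is $\pi_\xi(u)$. In the $\mathfrak{gl}(1|1)$ example, $\pi_\xi(xy)=\xi([x,y])$.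

**Step 2: the radical of $B_p$.** Now (4) enters. Let $w$ and $p$ be as in (5). For $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ in the $i$-th copy of $\mathfrak g$,
$$B_p(X,Y)=\mathrm{tr}(A_iXY)-\mathrm{tr}(D_iYX)=\mathrm{tr}\big((A_iX-XD_i)Y\big)=\mathrm{tr}\big(X(YA_i-D_iY)\big). \tag{7}$$
The two copies are orthogonal, and $\mathfrak a_1,\mathfrak a_{-1}$ are isotropic. So the radical is $R=R_1\oplus R_{-1}$ with $R_{\pm1}\subset\mathfrak a_{\pm1}$. By (7), $\Delta(X)\in R_1$ iff $A_iX=XD_i$ for $i=1,2$, and $\Delta(Y)\in R_{-1}$ iff $YA_i=D_iY$ for $i=1,2$. By (4),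
$$\Delta(\mathfrak g_{odd})\cap R=0. \tag{8}$$

**Step 3: $\Theta$ has nonzero image in a simple algebra.** Let $\overline{Cl}=Cl(\mathfrak a_{odd}/R)$. Its form is nondegenerate and pairs $\mathfrak a_1/R_1$ with $\mathfrak a_{-1}/R_{-1}$, so the dimension of $\mathfrak a_{odd}/R$ is even and $\overline{Cl}$ is a simple algebra. The kernel of $\mathcal C_p\to\overline{Cl}$ is the ideal generated by $R$; it is spanned by elements $UrU'$ with $r\in R_{\pm1}$ and $U,U'$ products of odd generators. As $r$ anticommutes with all generators, $UrU'=\pm rUU'=\pm UU'r$. Moving $r\in R_1$ to the right, or $r\in R_{-1}$ to the left, we see that $\pi_p$ kills it. So $\pi_p$ descends to $\bar\pi:\overline{Cl}\to\mathbb C$ with $\bar\pi(1)=1$.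

The image $\bar\theta$ of $\Theta$ in $\overline{Cl}$ is the product of the images of bases of $\Delta(\mathfrak g_{-1})$ and $\Delta(\mathfrak g_1)$. By (8) these are together linearly independent in $\mathfrak a_{odd}/R$. An ordered product of distinct members of a basis of a quadratic space is a member of the standard basis of its Clifford algebra. So $\bar\theta\ne0$.

**Step 4: matrix coefficients that see $\Theta$.** The set $\{t\in\overline{Cl}:\bar\pi(UtU')=0\ \forall U,U'\}$ is a two-sided ideal not containing $1$, hence $0$ by simplicity. So it does not contain $\bar\theta$. As products of odd elements span, there are products $u_1^*=q_1\cdots q_s$ and $u_2=q_1'\cdots q'_{s'}$ of odd elements of $\mathfrak a$ with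
$$\pi_p(u_1^*\,\Theta\,u_2)\ne0;\qquad\text{necessarily }s+s'+2n^2=:2r\text{ is even}, \tag{9}$$
since $\pi_p$ vanishes on the odd part.

Compare $n=2$: there, by Section 7, data with $A_1+A_2=D_1+D_2$ always admit a nonzero $X$ with $A_iX=XD_i$. So $\Delta(\mathfrak g_1)$ meets $R$. The images of a basis of $\Delta(\mathfrak g_1)$ are then linearly dependent, pairwise anticommuting and of square zero, so their product is $0$ and $\bar\theta=0$. This is the precise point where $n\ge3$ is used.

## 10. Large $N$: Gaussian concentration of the average over $PU(n)$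

**Step 1: products of even elements on $w_N$.** We make precise that even elements become numbers. Let $w,w'\in V_1$ be unit extremal vectors as in Section 8, $c(h)=\langle w,hw'\rangle$, $Z_1,\dots,Z_r\in\mathfrak a_0$ and $N\ge r$. Each $Z_i$ acts on $V_1^{\otimes N}$ as a sum over the $N$ slots. Grouping the $Z_i$ according to the slot in which they act gives
$$\langle w_N,Z_1\cdots Z_r\,hw'_N\rangle=\sum_{\{B_1,\dots,B_m\}}N(N-1)\cdots(N-m+1)\,c(h)^{N-m}\prod_{l=1}^m\langle w,Z_{B_l}hw'\rangle, \tag{10}$$
summed over set partitions of $\{1,\dots,r\}$, where $Z_B$ is the product in increasing order. The factor $N(N-1)\cdots(N-m+1)$ counts the ways to place $m$ blocks in distinct slots, and each of the other $N-m$ slots contributes $c(h)$.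

Since $|c|\le1$ and $m\le r$, expanding in a fixed finite set of monomials gives, for $\zeta$ in a bounded subset of the finite-dimensional space $U_{\le r}(\mathfrak a_0)$ and $N\ge r$,
$$|\langle w_N,\zeta\,hw'_N\rangle|\le\mathrm{const}\cdot N^r|c(h)|^{N-r}. \tag{11}$$

Now let $w=w'$ and $|c(h)|\ge\frac12$. In (10) the partition into singletons contributes $N(N-1)\cdots(N-r+1)\,c(h)^N\prod_ip_h(Z_i)$ with $p_h(Z)=\langle w,Zhw\rangle/c(h)$. Every other partition has $m\le r-1$ and contributes $O(N^{r-1}|c(h)|^N)$, since $|c(h)|^{-m}\le2^r$. Monomials of length $<r$ are of the same order. Hence, uniformly for such $h$ and bounded $\zeta$,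
$$\langle w_N,\zeta\,hw_N\rangle=N^rc(h)^N\big(\sigma_r(\zeta)(p_h)+O(1/N)\big),\qquad p_1=p, \tag{12}$$
where the degree-$r$ symbol $\sigma_r(\zeta)$ is regarded as a polynomial function on $\mathfrak a_0^*$.

**Step 2: the function $c$ near the identity.** We prepare the diagonal terms. Let $w=w'$, $u_1,u_2$ as in (9), and $d=n^2-1=\dim PU(n)$. Then $u_1^*\Theta\mathrm{Ad}_h(u_2)$ is, up to a fixed nonzero scalar, a product of $2r$ odd elements. So $\zeta_h:=\pi(u_1^*\Theta\mathrm{Ad}_h(u_2))\in U_{\le r}(\mathfrak a_0)$; it depends continuously on $h$, and $\sigma_r(\zeta_1)(p)=\pi_p(u_1^*\Theta u_2)$ by Section 9, Step 1.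

The integrand of (6) is a function on $PU(n)$, where $|c(h)|\le1$ with equality only if $h\mathbb Cw=\mathbb Cw$, i.e. $h=1$. Near $1$ write $h=\exp Z$ with $Z\in\mathfrak{su}(n)$, with Haar measure $j(Z)\,dZ$, $j$ continuous and $j(0)>0$. Since $\langle w,Zw\rangle=p(Z)=0$ and $\langle w,Z^2w\rangle=-|Zw|^2$ ($Z$ is skew-Hermitian),
$$c(\exp Z)=1-\tfrac12|Zw|^2+O(|Z|^3).$$
The form $|Zw|^2$ is positive definite: if $Zw=0$, then $\exp(tZ)$ fixes $w$ for all $t$, hence is scalar, so $Z$ is a traceless scalar, $Z=0$. So for some $\epsilon,\kappa>0$ we have on $\{|Z|\le\epsilon\}$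
$$|c(\exp Z)|\ge\tfrac12,\qquad|c(\exp Z)|\le e^{-\kappa|Z|^2},$$
and for fixed $Y$, $c(\exp(Y/\sqrt N))^N\to e^{-|Yw|^2/2}$.

**Step 3: the diagonal terms.** We evaluate (6) for $v=v'=w_N$. Outside the ball, $|c|\le\eta<1$ by compactness, and by (11) this part of the integral is $O(N^r\eta^{N-r})$. Inside the ball use (12) and substitute $Z=Y/\sqrt N$. The contribution is
$$N^{r-d/2}\int_{|Y|\le\epsilon\sqrt N}c(e^{Y/\sqrt N})^N\big(\sigma_r(\zeta_h)(p_h)+O(1/N)\big)\,j(Y/\sqrt N)\,dY,\qquad h=e^{Y/\sqrt N}.$$
The integrand is dominated by $\mathrm{const}\cdot e^{-\kappa|Y|^2}$ and converges pointwise to $e^{-|Yw|^2/2}\,\sigma_r(\zeta_1)(p)\,j(0)$, because $\zeta_h$ and $p_h$ are continuous in $h$. By dominated convergence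
$$\langle u_1w_N,\mathsf P\Theta u_2w_N\rangle=N^{\,r-d/2}\big(\kappa_0\,\pi_p(u_1^*\Theta u_2)+o(1)\big),\qquad\kappa_0=j(0)\int_{\mathfrak{su}(n)}e^{-|Yw|^2/2}\,dY>0. \tag{13}$$

**Step 4: the off-diagonal terms.** We show that vectors from inequivalent pairs do not interfere. Suppose that the lines of $w,w'$ lie in different $H_c$-orbits. Then $|\langle w,hw'\rangle|<1$ for all $h$, so $\max_h|\langle w,hw'\rangle|<1$ by compactness. For fixed $u_1,u_2\in U(\mathfrak a)$ the elements $\pi(u_1^*\Theta\mathrm{Ad}_h(u_2))$ stay in a bounded subset of some $U_{\le r'}(\mathfrak a_0)$. By (6) and (11), $\langle u_1w_N,\mathsf P\Theta u_2w'_N\rangle$ is exponentially small in $N$.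

**Step 5: proof of (B).** Now we assemble the matrix. Given $m\ge1$, choose by Lemma 2 $m$ pairwise inequivalent pairs $(A_1,A_2)$. They give vectors $w^{(1)},\dots,w^{(m)}\in V_1$ with lines in distinct $H_c$-orbits (Section 8, Step 2), and $u_1^{(i)},u_2^{(i)}$ as in (9). None of these depend on $N$. Consider
$$\Big(\big\langle u_1^{(i)}w_N^{(i)},\ \mathsf P\Theta\,u_2^{(j)}w_N^{(j)}\big\rangle\Big)_{1\le i,j\le m}.$$
By (13) and (9) the diagonal entries are asymptotic to nonzero constants times powers of $N$. By Step 4 the off-diagonal entries are exponentially small. In the expansion of the determinant the product of the diagonal entries dominates, since every other term contains an exponentially small factor and the remaining factors grow at most polynomially. So the matrix is invertible for $N\gg0$, and by the remark after (6), $\dim\Theta M_N^H\ge m$ for $N\gg0$. As $m$ was arbitrary, (3) holds over $\mathbb C$, hence over the original field $k$ by Section 6. By Lemma 1 the number of indecomposable projective summands in the maximal atypical part of $L(Na)\otimes L(Nb)$ tends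 to infinity, and by (Z) they all have superdimension $0$. This proves (B).

For $n\ge3$ the weights $a=b=(n-1,\dots,1,0)$ satisfy the hypotheses of (B), since the entries are distinct and $n-1\ge2$. So cleanness fails for every $n\ge3$, while (A) gives it for $n\le2$. This is the last statement of the theorem. $\blacksquare$
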